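\title{Contractive dilations between weighted Bergman spaces}

\begin{abstract}
Let $A^p_\alpha(\mathbb D)$, $\alpha\ge1$, be the scale of weighted Bergman spaces on the unit disk in which $\alpha=1$ is the Hardy space and $\alpha=2$ is the unweighted Bergman space. We prove that for every $\alpha\ge 1$ and $0<p\le q<\infty$ the dilation $f(w)\mapsto f(rw)$ is a contraction from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if and only if $r\le\sqrt{p/q}$. The inequality follows from a sharp logarithmic Sobolev inequality for the weight $(1-|w|^2)^{\alpha-2}$. That inequality rests on an integral identity with one free parameter, which is used along a heat flow when $\alpha\ge5/4$ and at the extremal of a regularized variational problem when $1<\alpha<5/4$.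
\end{abstract}

\section{Introduction}

\subsection{The problem}
Let $\mathbb D$ be the unit disk, $\mathbb T$ the unit circle and $dA$ Lebesgue area measure. For $\alpha>1$ let $m_\alpha$ be the probability measure on $\mathbb D$ given by
\begin{equation}\label{eq:measure}
dm_\alpha(w)=(\alpha-1)(1-|w|^2)^{\alpha-2}\,\frac{dA(w)}{\pi}=(\alpha-1)(1-s)^{\alpha-2}\,ds\,\frac{d\theta}{2\pi},\qquad w=\sqrt s\,e^{i\theta}.
\end{equation}
As $\alpha\downarrow1$ the mass escapes to the boundary, because $m_\alpha(\{|w|^2\le s_0\})=1-(1-s_0)^{\alpha-1}\to0$ for every $s_0<1$. Accordingly, $m_1$ denotes normalized arc length measure on $\mathbb T$. For $0<p<\infty$ the space $A^p_\alpha(\mathbb D)$ is the closure of the analytic polynomials in $L^p(m_\alpha)$, with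
\[
\|f\|_{A^p_\alpha(\mathbb D)}=\Big(\int|f(w)|^p\,dm_\alpha(w)\Big)^{1/p};
\]
for $\alpha=1$ it is the Hardy space $H^p$.

Since $m_\alpha$ is a probability measure, $\|f\|_{A^p_\alpha}\le\|f\|_{A^q_\alpha}$ when $p\le q$. To go the other way one has to smooth $f$. For $0<r\le1$ the dilation $P_rf(z)=f(rz)$ multiplies the $n$th Taylor coefficient by $r^n$; it is the identity for $r=1$ and tends to evaluation at the origin as $r\to0$. We call $P_r$ a \emph{contraction} from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if $\|P_rf\|_{A^q_\alpha}\le\|f\|_{A^p_\alpha}$ for every analytic polynomial $f$. Constants give equality, so the constant $1$ is the best one can hope for, and the question is how much dilation pays for the larger exponent at no loss.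

\begin{theorem}\label{thm:main}
Let $\alpha\ge1$, $0<p\le q<\infty$ and $0<r\le1$. Then $P_r$ is a contraction from $A^p_\alpha(\mathbb D)$ to $A^q_\alpha(\mathbb D)$ if and only if $r\le\sqrt{p/q}$.
\end{theorem}

The statement is known when $\alpha=(n+1)/2$ for some $n\in\mathbb N$, and the case $\alpha=1$ is Weissler's inequality. That it holds for all $\alpha\ge1$ is a conjecture posed in \cite{BBHOP}. The proof below does not use the known cases.

\subsection{Why $\sqrt{p/q}$}\label{ss:why}
The monomials are orthogonal in $L^2(m_\alpha)$, and the beta integral in \eqref{eq:measure} gives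
\begin{equation}\label{eq:moments}
\int|w|^{2n}\,dm_\alpha=\frac1{c_\alpha(n)},\qquad c_\alpha(n)=\frac{\alpha(\alpha+1)\cdots(\alpha+n-1)}{n!},
\end{equation}
which is also correct for $\alpha=1$. Since constants give equality, one tests the inequality on small perturbations of a constant. This already yields one half of the theorem.

\begin{proof}[Proof of the ``only if'' part of Theorem~\ref{thm:main}]
Expanding $|1+z|^q=|(1+z)^{q/2}|^2$ gives
\[
|1+z|^q=1+q\operatorname{Re}z+\tfrac{q^2}4|z|^2+\tfrac q2\big(\tfrac q2-1\big)\operatorname{Re}z^2+O(|z|^3).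
\]
Take $f=1+\varepsilon w$ with $\varepsilon>0$ small. By rotation invariance the terms $\operatorname{Re}z$ and $\operatorname{Re}z^2$ integrate to zero, and $\int|w|^2dm_\alpha=1/\alpha$ by \eqref{eq:moments}. Taking $q$th and $p$th roots,
\[
\|P_rf\|_{A^q_\alpha}=1+\frac{qr^2}{4\alpha}\varepsilon^2+O(\varepsilon^3),\qquad \|f\|_{A^p_\alpha}=1+\frac{p}{4\alpha}\varepsilon^2+O(\varepsilon^3).
\]
A contraction must therefore have $qr^2\le p$.
\end{proof}

The weight enters both sides through the same factor $1/\alpha$, so the threshold does not depend on $\alpha$. Theorem~\ref{thm:main} says that $1+\varepsilon w$ is the only obstruction. In one case this can be seen from the Taylor coefficients.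

\begin{example}
Let $p=2$, $q=4$, $r^2\le\frac12$ and $f=\sum a_nw^n$. The $c_\alpha(n)$ are the Taylor coefficients of $(1-x)^{-\alpha}$, so $\sum_{j=0}^nc_\alpha(j)c_\alpha(n-j)=c_{2\alpha}(n)$. By \eqref{eq:moments} and the Cauchy--Schwarz inequality,
\[
\|P_rf\|_{A^4_\alpha}^4=\sum_n\frac{r^{2n}}{c_\alpha(n)}\Big|\sum_{j=0}^na_ja_{n-j}\Big|^2\le\sum_nr^{2n}\frac{c_{2\alpha}(n)}{c_\alpha(n)}\sum_{j=0}^n\frac{|a_j|^2}{c_\alpha(j)}\frac{|a_{n-j}|^2}{c_\alpha(n-j)}\le\|f\|_{A^2_\alpha}^4,
\]
because $c_{2\alpha}(n)/c_\alpha(n)=\prod_{i=0}^{n-1}\frac{2\alpha+i}{\alpha+i}\le2^n$.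
\end{example}

For general exponents there are no coefficients to work with. Instead we let $r$ and the exponent vary together and differentiate.

\subsection{The two results behind the theorem}
Analyticity of $f$ will be used only through the subharmonicity of $\log|f|$.

\begin{theorem}\label{thm:sub}
Let $\alpha>1$, $0<p\le q<\infty$ and $0<r\le\sqrt{p/q}$. For every $h=e^u$ with $u\not\equiv-\infty$ subharmonic on $\mathbb D$,
\[
\|h(r\,\cdot)\|_{L^q(m_\alpha)}\le\|h\|_{L^p(m_\alpha)}.
\]
\end{theorem}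

The infinitesimal form of Theorem~\ref{thm:sub} compares entropy with energy. For $\alpha>1$, $v\ge0$ in $L^1(m_\alpha)$ and $N=\int v\,dm_\alpha$ put
\[
\operatorname{Ent}(v)=\int v\log v\,dm_\alpha-N\log N,\qquad \mathcal E(g)=\frac1{2(\alpha-1)}\int|\nabla g|^2(1-|w|^2)\,dm_\alpha ,
\]
with $0\log0=0$. Let $V$ be the closure of the polynomials in $x=\operatorname{Re}w$, $y=\operatorname{Im}w$ in the norm $\|g\|_V=(\|g\|_{L^2(m_\alpha)}^2+\mathcal E(g))^{1/2}$. We shall see that $V$ contains $C^\infty(\overline{\mathbb D})$.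

\begin{theorem}[Sharp logarithmic Sobolev inequality]\label{thm:lsi}
Let $\alpha>1$. For every real $g\in V$,
\[
\operatorname{Ent}(g^2)\le2\mathcal E(g)=\frac1{\alpha-1}\int|\nabla g|^2(1-|w|^2)\,dm_\alpha .
\]
\end{theorem}

Equality cases are not discussed.

Section~\ref{sec:L} introduces the diffusion operator $L$ whose energy is $\mathcal E$, and Section~\ref{sec:reduction} derives Theorems~\ref{thm:sub} and~\ref{thm:main} from Theorem~\ref{thm:lsi}. The rest of the paper proves Theorem~\ref{thm:lsi}. Both a heat flow argument and a variational argument reduce it to the positivity of a functional $\mathcal M_\eta$ that depends on a real parameter $\eta$; Section~\ref{sec:M} explains this and computes a one-dimensional model by hand. Section~\ref{sec:identity} writes $\mathcal M_\eta$ as the integral of a square plus a quadratic form. The heat flow allows only $\eta=0$, which works for $\alpha\ge5/4$ (Section~\ref{sec:heat}). For $\alpha$ near $1$ one needs $\eta=1$, and the price is the regularity of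 an extremal function up to the boundary, where $L$ degenerates (Section~\ref{sec:var}).

\section{The operator $L$ and the energy space}\label{sec:L}

From now on $\alpha>1$ unless stated otherwise, and
\[
b=\alpha-1,\qquad s=|w|^2,\qquad \rho=1-|w|^2,\qquad dm=dm_\alpha=\tfrac b\pi\rho^{b-1}dA,\qquad\|\cdot\|_p=\|\cdot\|_{L^p(m)} .
\]
We use $\partial=\frac12(\partial_x-i\partial_y)$ and $\bar\partial=\frac12(\partial_x+i\partial_y)$, so that $\Delta=4\partial\bar\partial$ and $|\nabla u|^2=4|\partial u|^2$ for real $u$. The radial derivative is $D=x\partial_x+y\partial_y=w\partial+\bar w\bar\partial=2s\partial_s$. By $C^\infty(\overline{\mathbb D})$ we mean the functions that are smooth in a neighborhood of $\overline{\mathbb D}$. Put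
\[
L=\frac{\rho}{2b}\Delta-D,\qquad \Gamma(f,g)=\frac\rho{2b}\nabla f\cdot\nabla\bar g,\qquad \mathcal E(f,g)=\int\Gamma(f,g)\,dm=\frac1{2\pi}\int\nabla f\cdot\nabla\bar g\,\rho^b\,dA,
\]
and $\Gamma(f)=\Gamma(f,f)$, so that $\mathcal E(g)=\mathcal E(g,g)$. On analytic polynomials $L=-D$, so $Lw^n=-nw^n$ and $e^{tL}=P_{e^{-t}}$. Thus $L$ extends the generator of the dilations, and it does so symmetrically: since $\nabla\rho\cdot\nabla f=-2Df$,
\begin{equation}\label{eq:div}
Lf\,dm=\frac1{2\pi}\operatorname{div}(\rho^b\nabla f)\,dA .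
\end{equation}
As $b>0$, the weight $\rho^b$ vanishes on $\mathbb T$, and the divergence theorem gives
\begin{equation}\label{eq:ibp}
\int(Lf)\,\bar g\,dm=-\mathcal E(f,g),\qquad\int Lf\,dm=0,\qquad f,g\in C^\infty(\overline{\mathbb D}).
\end{equation}
For real $f$ the chain rule reads $L\varphi(f)=\varphi'(f)Lf+\varphi''(f)\Gamma(f)$; in particular
\begin{equation}\label{eq:exp}
Le^u=e^u\big(Lu+\Gamma(u)\big),\qquad\Gamma(e^u)=e^{2u}\Gamma(u).
\end{equation}

\subsection{Spectrum}
From $L=\frac2b\rho\,\partial\bar\partial-w\partial-\bar w\bar\partial$,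
\[
L(w^j\bar w^k)=-\big(j+k+\tfrac{2jk}b\big)w^j\bar w^k+\tfrac{2jk}b\,w^{j-1}\bar w^{k-1}.
\]
For $l\in\mathbb Z$ and $n\ge0$ let $\Pi_{l,n}$ be the span of the $w^j\bar w^k$ with $j-k=l$ and $\min(j,k)\le n$, and let $\Pi_{l,-1}=\{0\}$. The operator $L$ preserves $\Pi_{l,n}$ and is symmetric on it by \eqref{eq:ibp}. Hence it preserves the orthogonal complement of $\Pi_{l,n-1}$ in $\Pi_{l,n}$, which is a line spanned by a unit eigenfunction $e$. Its eigenvalue is read off from the leading monomial. Different $l$ give orthogonal spaces, and polynomials are dense in $L^2(m)$. So $L^2(m)$ has an orthonormal basis of polynomial eigenfunctions $e$, each of the form (function of $s$)$\,\cdot\, e^{il\theta}$ with \emph{frequency} $l=l(e)=j-k$, and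
\[
Le=-\lambda e,\qquad\lambda=\lambda(e)=j+k+\tfrac{2jk}b\ge|l| .
\]
Only finitely many $\lambda$ lie below any given bound, $\lambda=0$ occurs only for the constant function, and all other $\lambda$ are at least $1$.

\begin{remark}
The constant in Theorem~\ref{thm:lsi} cannot be lowered. We have $Lx=-x$, so $\mathcal E(1+\varepsilon x)=\varepsilon^2\|x\|_2^2$, and a second-order expansion gives $\operatorname{Ent}((1+\varepsilon x)^2)=3\varepsilon^2\|x\|_2^2-\varepsilon^2\|x\|^2_2+O(\varepsilon^3)=2\varepsilon^2\|x\|_2^2+O(\varepsilon^3)$.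
\end{remark}

\subsection{The spaces $V$ and $\operatorname{Dom}(L)$}
On compact subsets of $\mathbb D$ the weights $\rho^{b-1}$ and $\rho^b$ are bounded below, so a $V$-Cauchy sequence of polynomials converges in $H^1_{\mathrm{loc}}(\mathbb D)$. Hence $V$ is a Hilbert space of functions in $L^2(m)\cap H^1_{\mathrm{loc}}(\mathbb D)$, and $\mathcal E$ is computed with the weak gradient. The eigenfunctions span the polynomials and are orthogonal in $V$ with $\|e\|_V^2=1+\lambda$. Therefore
\begin{equation}\label{eq:Vspec}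
V=\Big\{g\in L^2(m):\sum_e\lambda|\langle g,e\rangle|^2<\infty\Big\},\qquad\mathcal E(g)=\sum_e\lambda|\langle g,e\rangle|^2 .
\end{equation}

\begin{lemma}\label{lem:V}
\begin{enumerate}
\item[(a)] If $g_n\in V$, $g_n\to g$ in $L^2(m)$ and $\liminf\mathcal E(g_n)<\infty$, then $g\in V$ and $\mathcal E(g)\le\liminf\mathcal E(g_n)$.
\item[(b)] A bounded sequence in $V$ has a subsequence that converges in $L^2(m)$.
\item[(c)] $V$ contains $C^\infty(\overline{\mathbb D})$ and all Lipschitz functions on $\overline{\mathbb D}$.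
\item[(d)] If $g\in V$ is real, then $|g|\in V$ and $\mathcal E(|g|)\le\mathcal E(g)$.
\item[(e)] If $\operatorname{Ent}(g^2)\le2\mathcal E(g)$ for all real polynomials $g$, then this holds for all real $g\in V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Fatou's lemma to the series in \eqref{eq:Vspec}. (b) For every $\Lambda>0$ the eigenfunctions with $\lambda\le\Lambda$ span a finite-dimensional space, and $\sum_{\lambda>\Lambda}|\langle g,e\rangle|^2\le\mathcal E(g)/\Lambda$; a diagonal argument concludes. (c) By the Weierstrass theorem with derivatives, polynomials are $C^1(\overline{\mathbb D})$-dense in $C^\infty(\overline{\mathbb D})$, and the $C^1$ norm dominates the $V$ norm. A Lipschitz function on $\overline{\mathbb D}$ extends to a Lipschitz function on $\mathbb R^2$; its mollifications are smooth, have uniformly bounded gradients and converge uniformly, so (a) applies. (d) Let $g_n$ be real polynomials with $g_n\to g$ in $V$. The functions $(g_n^2+n^{-2})^{1/2}\in C^\infty(\overline{\mathbb D})$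 have gradients of length at most $|\nabla g_n|$ and converge to $|g|$ in $L^2(m)$; apply (a). (e) Take real polynomials $g_n\to g$ in $V$ and almost everywhere. Since $t\log t\ge-1/e$, Fatou's lemma gives $\int g^2\log g^2dm\le\liminf\int g_n^2\log g_n^2\,dm$, while $\|g_n\|_2\to\|g\|_2$ and $\mathcal E(g_n)\to\mathcal E(g)$.
\end{proof}

Let $\operatorname{Dom}(L)=\{g\in L^2(m):\sum\lambda^2|\langle g,e\rangle|^2<\infty\}\subset V$ and $Lg=-\sum\lambda\langle g,e\rangle e$ there. Since $\mathcal E(g,e)=\lambda\langle g,e\rangle$ for $g\in V$, we have the weak description: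
\begin{equation}\label{eq:weak}
g\in\operatorname{Dom}(L),\ Lg=\psi\iff g\in V,\ \psi\in L^2(m),\ \mathcal E(g,\varphi)=-\langle\psi,\varphi\rangle\text{ for all }\varphi\in V .
\end{equation}
Testing with $\varphi\in C_c^\infty(\mathbb D)$ and using \eqref{eq:div} shows that $Lg$ is the differential operator applied to $g$ in the sense of distributions in $\mathbb D$. If $Lg=0$, then $g$ is constant.

\section{From the logarithmic Sobolev inequality to contractive dilations}\label{sec:reduction}

We assume Theorem~\ref{thm:lsi} in this section and write $h_r(w)=h(rw)$. We use the following facts on a subharmonic function $u\not\equiv-\infty$ on a disk centered at $0$. It is locally integrable; its convolutions with a radial mollifier are smooth, subharmonic, and decrease to $u$ as the scale tends to $0$; the function $e^{pu}$ is subharmonic for $p>0$; and the mean of a subharmonic function over $|w|=t$ is nondecreasing in $t$. A smooth $u$ is subharmonic if and only if $\Delta u\ge0$, and $\log|f|$ is subharmonic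 for analytic $f\not\equiv0$.

\begin{proof}[Proof of Theorem~\ref{thm:sub}]
Let $r_0=\sqrt{p/q}$.

\emph{Smooth case.} Let $u\in C^\infty(\overline{\mathbb D})$ be subharmonic. We follow the curve $r=e^{-t}$, $p(t)=pe^{2t}$, on which $p(t)r^2$ is constant; it reaches $(r_0,q)$ at $t=\frac12\log(q/p)$. Put $v=v_t=h_{e^{-t}}^{\,p(t)}$ and $N=\int v_t\,dm$. Since $\log v_t(w)=p(t)u(e^{-t}w)$ and $p'=2p$, we have $\partial_tv=2v\log v-Dv$, and
\begin{equation}\label{eq:gross}
\frac d{dt}\log\|h_{e^{-t}}\|_{p(t)}=\frac d{dt}\frac{\log N}{p(t)}=\frac2{p(t)N}\Big[\operatorname{Ent}(v_t)-\frac12\int Dv_t\,dm\Big].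
\end{equation}
The last integral is not yet an energy. It becomes one through $\int Lv\,dm=0$, which says $\int Dv\,dm=\frac1{2b}\int\rho\Delta v\,dm$. Since $\Delta\log v\ge0$ and $v|\nabla\log v|^2=4|\nabla\sqrt v|^2$,
\[
\frac12\int Dv\,dm=\frac1{4b}\int\rho v\big(|\nabla\log v|^2+\Delta\log v\big)dm\ge\frac1{4b}\int\rho v|\nabla\log v|^2dm=2\mathcal E(\sqrt v).
\]
By Theorem~\ref{thm:lsi} for $\sqrt v\in C^\infty(\overline{\mathbb D})$, the derivative \eqref{eq:gross} is at most $0$. Integrating in $t$ gives $\|h_{r_0}\|_q\le\|h\|_p$.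

\emph{General case.} Let $M_p(t)$ be the mean of $h^p=e^{pu}$ over $|w|=t$. It is nondecreasing on $[0,1)$, and $\|h_r\|_p^p=\int_0^1M_p(r\sqrt s)\,b(1-s)^{b-1}ds$, so $\|h_r\|_p$ is nondecreasing in $r\in(0,1]$; the same holds with $q$ in place of $p$. Fix $0<R<1$. Mollifying $u(R\,\cdot)$ gives subharmonic functions in $C^\infty(\overline{\mathbb D})$ that decrease to $u(R\,\cdot)$. The smooth case and dominated convergence give $\|h_{r_0R}\|_q\le\|h_R\|_p\le\|h\|_p$. Let $R\uparrow1$. A monotone function is continuous outside a countable set, so $M_q(r_0R\sqrt s)\uparrow M_q(r_0\sqrt s)$ for almost every $s$, and monotone convergence gives $\|h_{r_0}\|_q\le\|h\|_p$. For $r<r_0$ use $\|h_r\|_q\le\|h_{r_0}\|_q$.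
\end{proof}

Subharmonicity cannot be dropped: for $h=e^{-|w|^2}$, $p=q$ and $r<1$ we have $h_r>h$ off the origin.

\begin{proof}[Proof of the ``if'' part of Theorem~\ref{thm:main}]
Let $r\le\sqrt{p/q}$ and let $f\not\equiv0$ be an analytic polynomial. For $\alpha>1$ apply Theorem~\ref{thm:sub} with $u=\log|f|$. For $\alpha=1$ let $\alpha\downarrow1$ in the inequality just obtained. If $F\in C(\overline{\mathbb D})$, its mean over $|w|^2=s$ is continuous in $s\in[0,1]$, and the measures $b(1-s)^{b-1}ds$ concentrate at $s=1$, so $\int F\,dm_\alpha\to\int F\,dm_1$. Apply this to $F=|f|^p$ and $F=|P_rf|^q$.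
\end{proof}

With Section~\ref{ss:why}, this reduces Theorem~\ref{thm:main} to Theorem~\ref{thm:lsi}.

\section{The functional $\mathcal M_\eta$ and a model on an interval}\label{sec:M}

For $\eta\in\mathbb R$ and real $u\in C^\infty(\mathbb D)$ with $u$, $Lu$ and $\Gamma(u)$ bounded, let
\begin{equation}\label{eq:M}
\mathcal M_\eta(u)=\int e^u\Big[\big(Lu+\Gamma(u)\big)\Big(Lu+\frac{1+\eta}2\Gamma(u)\Big)-\Gamma(u)\Big]dm .
\end{equation}
For a real polynomial $\varphi$ we have $\mathcal M_\eta(\varepsilon\varphi)=\varepsilon^2\sum\lambda(\lambda-1)|\langle\varphi,e\rangle|^2+O(\varepsilon^3)$. So the inequality $\mathcal M_\eta\ge0$ is a nonlinear form of the fact that the nonzero eigenvalues of $-L$ are at least $1$. It arises from Theorem~\ref{thm:lsi} in two ways.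

\subsection{The heat flow gives $\eta=0$}
For a real polynomial $v_0$ let $v_t=e^{tL}v_0=\sum e^{-\lambda t}\langle v_0,e\rangle e$, a finite sum. Then $v_t$ is a real polynomial, $\partial_tv_t=Lv_t$, the integral $\int v_t\,dm$ is constant, and $v_t\to\int v_0\,dm$ in $C^1(\overline{\mathbb D})$ as $t\to\infty$.

\begin{lemma}\label{lem:heat}
Let $v_0$ be a polynomial with $v_0>0$ on $\overline{\mathbb D}$. Then $v_t\ge\min v_0$ on $\overline{\mathbb D}$ for $t\ge0$, and
\[
\frac d{dt}\big[2\mathcal E(\sqrt{v_t})-\operatorname{Ent}(v_t)\big]=-\mathcal M_0(\log v_t).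
\]
\end{lemma}

\begin{proof}
If $f\in C^\infty(\overline{\mathbb D})$ attains its minimum over $\overline{\mathbb D}$ at $z$, then $Lf(z)\ge0$: in the interior $\nabla f(z)=0$ and $\Delta f(z)\ge0$, while on $\mathbb T$ we have $\rho=0$ and $Df(z)\le0$. Let $\delta>0$. If $v_t+\delta t$ attained its minimum over $[0,t_1]\times\overline{\mathbb D}$ at a point with $t>0$, then at that point $0\ge\partial_t(v_t+\delta t)=Lv_t+\delta>0$. So the minimum is attained at $t=0$, and $\delta\to0$ gives the lower bound.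

Let $v=v_t$ and $u=\log v\in C^\infty(\overline{\mathbb D})$. Then $2\mathcal E(\sqrt v)=\frac12\int v\Gamma(u)\,dm$, $\partial_tu=Lv/v$ and $v\Gamma(u,\cdot)=\Gamma(v,\cdot)$. By \eqref{eq:ibp} and \eqref{eq:exp},
\begin{align*}
\frac d{dt}\frac12\int v\Gamma(u)\,dm&=\frac12\int(Lv)\Gamma(u)\,dm+\mathcal E\Big(v,\frac{Lv}v\Big)=\int Lv\Big(\frac12\Gamma(u)-\frac{Lv}v\Big)dm\\
&=-\int e^u\big(Lu+\Gamma(u)\big)\big(Lu+\tfrac12\Gamma(u)\big)dm,\\
\frac d{dt}\operatorname{Ent}(v)&=\int(Lv)(u+1)\,dm=-\mathcal E(v,u)=-\int e^u\Gamma(u)\,dm .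
\end{align*}
Subtract the second line from the first.
\end{proof}

\subsection{Critical points give every $\eta>-1$}\label{ss:crit}
The following computation is only a guide; Section~\ref{sec:var} makes it rigorous. Let $\kappa>1$, and suppose that $g>0$ minimizes $2\kappa\mathcal E(g)-\int g^2\log g^2dm$ on $\|g\|_2=1$. The Euler--Lagrange equation is $-\kappa Lg=g(\log g+\omega)$ with a constant $\omega$. For $a>0$ and $u=a\log g$ it reads $-\kappa(Lu+\frac1a\Gamma(u))=u+a\omega$. Multiply by $Le^u=e^u(Lu+\Gamma(u))$ and integrate, using $\int(u+a\omega)Le^u\,dm=-\int e^u\Gamma(u)\,dm$: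
\[
\mathcal M_\eta(u)=\Big(\frac1\kappa-1\Big)\int e^u\Gamma(u)\,dm,\qquad\frac{1+\eta}2=\frac1a .
\]
If $\mathcal M_\eta\ge0$ for a single $\eta>-1$, then $g$ is constant and the minimum is $0$, which is Theorem~\ref{thm:lsi} up to the factor $\kappa$. The value $\eta=0$ corresponds to $e^u=g^2$ and $\eta=1$ to $e^u=g$.

\subsection{A model on $[-1,1]$}\label{ss:model}
The way to prove $\mathcal M_\eta\ge0$, and the use of the parameter, are visible in one dimension. In this subsection only, let $b>0$, $\rho=1-x^2$, $Lu=\rho u''-bxu'$ and $\Gamma(u)=\rho u'^2$ on $[-1,1]$, so that $Lx=-bx$. For $u\in C^\infty[-1,1]$ put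
\[
\tau=\rho u'',\qquad c=\rho u'^2,\qquad B=xu',\qquad R=\tau+c-bB=Lu+\Gamma(u),\qquad\mu=e^u\rho^{b/2-1},
\]
and write $\varphi\simeq\psi$ if $\int_{-1}^1(\varphi-\psi)\mu\,dx=0$. The analogue of the integrand in \eqref{eq:M} is
\[
M=R\big(R-\tfrac{1-\eta}2c\big)-bc .
\]
The terms that contain $B$, and the term $-bc$, have no useful sign; we remove them by integrating by parts. Since $(\mu\rho u')'=\mu R$ and $\mu\rho$ vanishes at $\pm1$, we have $RH+\rho u'H'\simeq0$ for smooth $H$. For $H=B$ we get $\rho u'H'=c+B\tau$, and for $H=c$ we get $\rho u'H'=-2Bc+2\tau c$. Hence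
\[
bB^2\simeq2\tau B+cB+c,\qquad(b+2)cB\simeq3\tau c+c^2 .
\]
Expand $M$ and use the first relation for $b^2B^2$. The terms $\tau B$ and $bc$ cancel, which leaves
\[
M\simeq(\tau+c)^2-\tfrac{1-\eta}2c(\tau+c)-\tfrac{b(1+\eta)}2cB=\tau^2+\tfrac{3+\eta}2\tau c+\tfrac{1+\eta}2c^2-\tfrac{b(1+\eta)}2cB .
\]
The second relation removes $cB$:
\[
(b+2)M\simeq(b+2)\tau^2+\big(3+\eta(1-b)\big)\tau c+(1+\eta)c^2 .
\]
The right side is a quadratic form in $(\tau,c)$. Its discriminant is $1-4b$ for $\eta=0$, so the value allowed by the heat flow works only for $b\ge\frac14$. For $b=0$ the discriminant is $(3+\eta)^2-8(1+\eta)=(1-\eta)^2$, so $\eta=1$ is the only candidate for all small $b$, and for $\eta=1$ it equals $b^2-16b<0$ when $0<b<16$. On the disk we shall find the same form, up to one correction term.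

\section{The identity on the disk}\label{sec:identity}

On the disk the Hessian of $u$ has two parts, the trace $\partial\bar\partial u$ and the trace-free part $\partial^2u$. For real $u\in C^\infty(\mathbb D)$ put
\[
X=\partial u,\qquad Z=\rho\,\partial^2u,\qquad\tau=\rho\,\partial\bar\partial u\in\mathbb R,\qquad c=\rho|X|^2,\qquad C=\rho X^2 .
\]

\begin{proposition}\label{prop:identity}
Suppose that $X$, $Z$ and $\tau$ are bounded on $\mathbb D$. Then for every $\eta\in\mathbb R$
\[
\frac{\alpha b^2}2\mathcal M_\eta(u)=\int\Big\{b\,\big|Z-\tfrac\eta2C\big|^2+q_\eta(\tau,c)\Big\}e^u\,dm,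
\]
where
\[
q_\eta(\tau,c)=(b+2)\tau^2+\big(3+\eta(1-b)\big)\tau c+\Big(1+\eta-\frac{b\eta^2}4\Big)c^2 .
\]
\end{proposition}

\begin{proof}
Since $|\nabla u|=2|X|$ is bounded, so is $u$. Let $\mu=e^u\rho^{b-1}$, which is integrable because $b>0$, and for bounded $\varphi,\psi$ write $\varphi\simeq\psi$ if $\int_{\mathbb D}(\varphi-\psi)\mu\,dA=0$. Put
\[
Y=\rho X,\qquad B=wX,\qquad\beta=\operatorname{Re}B,\qquad G=\bar wX,\qquad R=\tau+c-bB,\qquad Q=\partial Y=Z-G .
\]
All of these are bounded, $|G|=|B|$ and $|X|^2=|B|^2+c$. We have $Lu=\frac2b(\tau-b\beta)$ and $\Gamma(u)=\frac2bc$, so $Lu+\Gamma(u)=\frac2bR_1$ with $R_1=\operatorname{Re}R=\tau+c-b\beta$. Thus $\frac{b^2}2$ times the bracket in \eqref{eq:M} equals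
\[
M=2R_1^2-(1-\eta)cR_1-bc,
\]
and we must show $\alpha M\simeq b|Z-\frac\eta2C|^2+q_\eta$.

\emph{Integration by parts.} The divergence theorem gives $\int_{|w|<r}\bar\partial\varphi\,dA=\frac r2\int_0^{2\pi}\varphi(re^{i\theta})e^{i\theta}d\theta$, and the same formula with $e^{-i\theta}$ for $\partial\varphi$. So if $\varphi=O(\rho^b)$, both integrals tend to $0$ as $r\to1$. This applies to $\varphi=\mu YH$ with $H$ bounded; here the boundedness hypotheses are used. From $\mu Y=e^u\rho^bX$, $\bar\partial u=\bar X$, $\bar\partial\rho=-w$ and $\bar\partial X=\tau/\rho$ we get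
\begin{equation}\label{eq:muY}
\bar\partial(\mu Y)=\mu R .
\end{equation}
Hence $RH+Y\bar\partial H\simeq0$ whenever $H$ is smooth and both $H$ and $Y\bar\partial H$ are bounded. We take real parts for three choices of $H$, using $\bar\partial\bar X=\bar Z/\rho$.

For $H=\bar B=\bar w\bar X$ we have $Y\bar\partial H=c+G\bar Z$ and $\operatorname{Re}(R\bar B)=(\tau+c)\beta-b|B|^2$, so
\begin{equation}\label{eq:I1}
\operatorname{Re}(G\bar Z)\simeq-(\tau+c)\beta+b|B|^2-c .
\end{equation}
For $H=B$ we have $Y\bar\partial H=\tau B$ and $\operatorname{Re}B^2=2\beta^2-|B|^2$, so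
\begin{equation}\label{eq:I2}
2b\beta^2\simeq2\tau\beta+c\beta+b|B|^2 .
\end{equation}
For $H=c$ we have $\bar\partial c=-w|X|^2+\tau\bar X+X\bar Z$, hence $Y\bar\partial c=-cB+\tau c+C\bar Z$, and with $b+1=\alpha$
\begin{equation}\label{eq:I3}
\alpha c\beta\simeq2\tau c+c^2+\operatorname{Re}(C\bar Z).
\end{equation}

\emph{A fourth relation.} In contrast to the model, \eqref{eq:I2} does not eliminate $\beta^2$; it trades it for $|B|^2$. We need one more relation that contains $|B|^2$. For compactly supported $Y$ one has $\int|\partial Y|^2dA=\int|\bar\partial Y|^2dA$, and by \eqref{eq:muY} $R$ is the weighted version of $\bar\partial Y$, so we compare $Q=\partial Y$ with $R$. Let $\ell=\bar\partial\log\mu=\bar X-(b-1)w/\rho$. Then $\partial\ell=\tau/\rho-(b-1)/\rho^2$ is real, and \eqref{eq:muY} says $R=\bar\partial Y+\ell Y$. Therefore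
\[
\bar\partial(\mu Q)=\mu(\bar\partial\partial Y+\ell\,\partial Y)=\mu\big(\partial R-(\partial\ell)Y\big).
\]
We integrate by parts twice over $|w|<r$; the boundary integrands $\mu Y\bar Q$ and $\mu Y\bar R$ are $O(\rho^b)$. With all integrals over $|w|<r$ with respect to $dA$,
\begin{align*}
\int\mu|Q|^2&=-\int Y\,\overline{\bar\partial(\mu Q)}+o(1)=-\int\mu Y\,\bar\partial\bar R+\int\mu(\partial\ell)|Y|^2+o(1)\\
&=\int\mu|R|^2+\int\mu\big[\tau c-(b-1)|X|^2\big]+o(1).
\end{align*}
So $|Q|^2\simeq|R|^2+\tau c-(b-1)(|B|^2+c)$. Insert $|Q|^2=|Z|^2-2\operatorname{Re}(G\bar Z)+|B|^2$, then \eqref{eq:I1} and $|R|^2=(\tau+c)^2-2b(\tau+c)\beta+b^2|B|^2$. The coefficient of $|B|^2$ is $b^2+2b-1-(b-1)=\alpha b$ and that of $c$ is $-2-(b-1)=-\alpha$: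
\begin{equation}\label{eq:I4}
|Z|^2\simeq(\tau+c)^2+\tau c-2\alpha(\tau+c)\beta+\alpha b|B|^2-\alpha c .
\end{equation}

\emph{Elimination.} Expanding $M$ gives
\[
M=2(\tau+c)^2-4b(\tau+c)\beta+2b^2\beta^2-(1-\eta)c(\tau+c)+b(1-\eta)c\beta-bc,
\]
and $b$ times \eqref{eq:I2} turns this into
\[
M\simeq2(\tau+c)^2-(1-\eta)c(\tau+c)-2b\tau\beta-b(2+\eta)c\beta+b^2|B|^2-bc .
\]
In $\alpha M-b|Z|^2$, with $|Z|^2$ from \eqref{eq:I4}, the terms $\tau\beta$, $|B|^2$ and $c$ cancel at once. As $2\alpha-b=b+2$,
\begin{align*}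
\alpha M-b|Z|^2&\simeq(b+2)(\tau+c)^2-b\tau c-\alpha(1-\eta)c(\tau+c)-b\eta\,\alpha c\beta\\
&=(b+2)\tau^2+(3+\alpha\eta)\tau c+(1+\alpha\eta)c^2-b\eta\,\alpha c\beta .
\end{align*}
By \eqref{eq:I3}, and since $\alpha-2b=1-b$ and $\alpha-b=1$,
\[
\alpha M\simeq b\big(|Z|^2-\eta\operatorname{Re}(C\bar Z)\big)+(b+2)\tau^2+\big(3+\eta(1-b)\big)\tau c+(1+\eta)c^2 .
\]
The last three terms are the form found in Section~\ref{ss:model}. Completing the square costs the correction term: $|Z|^2-\eta\operatorname{Re}(C\bar Z)=|Z-\frac\eta2C|^2-\frac{\eta^2}4c^2$, because $|C|=c$.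
\end{proof}

The form $q_\eta$ is nonnegative on $\mathbb R^2$ if and only if its discriminant
\[
\big(3+\eta(1-b)\big)^2-(b+2)\big(4+4\eta-b\eta^2\big)=(1-\eta)^2+b\,(2b\eta^2-10\eta-4)
\]
is at most $0$. For $\eta=0$ it is $1-4b$ and for $\eta=1$ it is $2b^2-14b$; for fixed $\eta\ne1$ it is positive when $b$ is small. By \eqref{eq:exp}, $\mathcal M_1(\log g)=\int(Lg)^2/g\,dm-\int\Gamma(g)/g\,dm$. We record what will be used.

\begin{corollary}\label{cor:pos}
Let $u=\log g$ satisfy the hypotheses of Proposition~\ref{prop:identity}.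
\begin{enumerate}
\item[(a)] If $b\ge\frac14$, then $\mathcal M_0(u)\ge0$.
\item[(b)] If $0<b<7$, then $\displaystyle\int\frac{(Lg)^2}g\,dm\ge\int\frac{\Gamma(g)}g\,dm$.
\end{enumerate}
\end{corollary}

\section{The logarithmic Sobolev inequality for $\alpha\ge5/4$}\label{sec:heat}

Let $b\ge\frac14$ and let $v_0>0$ on $\overline{\mathbb D}$ be a polynomial. Then $\log v_t\in C^\infty(\overline{\mathbb D})$ satisfies the hypotheses of Proposition~\ref{prop:identity}. By Lemma~\ref{lem:heat} and Corollary~\ref{cor:pos}(a), $2\mathcal E(\sqrt{v_t})-\operatorname{Ent}(v_t)$ is nonincreasing. It tends to $0$ as $t\to\infty$, because $v_t$ tends to a positive constant in $C^1(\overline{\mathbb D})$. Hence $\operatorname{Ent}(v_0)\le2\mathcal E(\sqrt{v_0})$. For a real polynomial $g$ take $v_0=g^2+\delta$ with $\delta>0$. Since $|\nabla\sqrt{g^2+\delta}|\le|\nabla g|$, we get $\operatorname{Ent}(g^2+\delta)\le2\mathcal E(g)$, and $\delta\to0$ gives $\operatorname{Ent}(g^2)\le2\mathcal E(g)$. Lemma~\ref{lem:V}(e)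 completes the proof of Theorem~\ref{thm:lsi} for $\alpha\ge5/4$.

\section{The logarithmic Sobolev inequality for $1<\alpha<5/4$}\label{sec:var}

Now $0<b<\frac14$; only $0<b<1$ will be used. We carry out the argument of Section~\ref{ss:crit} with $\eta=1$. This requires an extremal $g$ that exists, is bounded away from $0$, and has $\nabla g$ and $\rho\nabla^2g$ bounded, so that Corollary~\ref{cor:pos}(b) applies.

\subsection{A regularized problem}
The nonlinearity $x\log x$ has an unbounded derivative at $0$ and at $\infty$. With $a=1$, the argument of Section~\ref{ss:crit} survives if $\log x$ is replaced by any function whose derivative is at most $1/x$, so we choose a bounded one. Fix $\kappa>1$ and $\delta,\varepsilon\in(0,1)$, and put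
\[
k(x)=\frac12\log\frac{x^2+\delta^2}{1+\varepsilon x^2},\qquad\Phi(x)=\int_0^x4yk(y)\,dy .
\]
The function $k$ is smooth and even, and it is bounded since the fraction lies between $\delta^2$ and $1/\varepsilon$. From $xk'(x)=\frac{x^2}{x^2+\delta^2}-\frac{\varepsilon x^2}{1+\varepsilon x^2}$ we get $|xk'(x)|\le1$, and in particular $k'(x)\le1/x$ for $x>0$. The function $\Phi$ is even, $\Phi''=4k+4xk'$ is bounded, and with $K=2\sup|k|$
\begin{equation}\label{eq:Phi}
|\Phi(x)|\le Kx^2,\qquad|\Phi(x)-\Phi(y)|\le2K(|x|+|y|)|x-y| .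
\end{equation}

\begin{proposition}\label{prop:claim}
Let $0<b<1$. For all real $g\in V$ with $\|g\|_2=1$, $\int\Phi(g)\,dm-\Phi(1)\le2\kappa\mathcal E(g)$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:lsi} for $1<\alpha<5/4$ from Proposition~\ref{prop:claim}]
Let $g$ be a real polynomial with $\|g\|_2=1$ and $|g|\le T$ on $\mathbb D$, $T\ge1$. For $0<y\le T$ we have $\log y\le\frac12\log(y^2+\delta^2)\le\frac12\log(1+T^2)$ and $0\le\frac12\log(1+\varepsilon y^2)\le\frac12\log(1+T^2)$, so $|k(y)|\le|\log y|+\log(1+T^2)$ for all $\delta,\varepsilon$. As $\varepsilon,\delta\to0$, dominated convergence gives $\Phi(x)\to\int_0^{|x|}4y\log y\,dy=x^2\log x^2-x^2$ boundedly on $|x|\le T$. Thus $\int g^2\log g^2dm\le2\kappa\mathcal E(g)$. Let $\kappa\to1$. Both sides of $\operatorname{Ent}(g^2)\le2\mathcal E(g)$ are homogeneous of degree $2$ in $g$, so it holds for all real polynomials, and Lemma~\ref{lem:V}(e) applies.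
\end{proof}

\subsection{The minimizer and its equation}
Let $\mathcal J(g)=2\kappa\mathcal E(g)-\int\Phi(g)\,dm$ on the set of real $g\in V$ with $\|g\|_2=1$. Proposition~\ref{prop:claim} says that $\min\mathcal J=\mathcal J(1)$. By \eqref{eq:Phi}, $\mathcal J\ge2\kappa\mathcal E-K$, so a minimizing sequence is bounded in $V$, and by Lemma~\ref{lem:V}(b) a subsequence converges in $L^2(m)$. By \eqref{eq:Phi} and the Cauchy--Schwarz inequality $\int\Phi(\cdot)\,dm$ is continuous on $L^2(m)$, so by Lemma~\ref{lem:V}(a) the limit is a minimizer. Since $\Phi$ is even, Lemma~\ref{lem:V}(d) shows that its absolute value is also a minimizer. Fix a minimizer $g\ge0$.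

Let $\varphi\in V$ be real with $\langle g,\varphi\rangle=0$. Then $(g+t\varphi)/\|g+t\varphi\|_2=g+t\varphi+O(t^2)$ in $V$, and $|\Phi(x+y)-\Phi(x)-\Phi'(x)y|\le\frac12\sup|\Phi''|\,y^2$. The term of order $t$ in $\mathcal J$ must vanish: $\kappa\mathcal E(g,\varphi)=\int gk(g)\varphi\,dm$. With $\omega=\kappa\mathcal E(g)-\int g^2k(g)\,dm$ the identity $\kappa\mathcal E(g,\varphi)=\int g(k(g)+\omega)\varphi\,dm$ holds for such $\varphi$ and for $\varphi=g$, hence on all of $V$. By \eqref{eq:weak}, $g\in\operatorname{Dom}(L)$ and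
\begin{equation}\label{eq:EL}
-Lg=F(g),\qquad F(x)=\frac{x\,(k(x)+\omega)}\kappa ,
\end{equation}
where $F$ is smooth and $F'$ is bounded.

\subsection{Regularity up to the boundary}

\begin{proposition}\label{prop:reg}
Let $0<b<1$, let $F\in C^\infty(\mathbb R)$ be real with $F'$ bounded, and let $g\in\operatorname{Dom}(L)$ be real with $-Lg=F(g)$. Then $g\in C^\infty(\mathbb D)$, and $\nabla g$ and $\rho\nabla^2g$ are bounded on $\mathbb D$. Moreover $g$ and $g_s=\partial_sg$ extend continuously to $\mathbb T$, and $2g_s=F(g)$ on $\mathbb T$.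
\end{proposition}

The operator $L$ is elliptic in $\mathbb D$ but reduces to $-2\partial_s$ on $\mathbb T$, so the regularity theory for uniformly elliptic equations is available only in the interior. Near $\mathbb T$ we use rotation invariance: the bound $|l|\le\lambda$ controls angular derivatives, and once these are bounded the equation is an ordinary differential equation in $s$. In the coordinates $(s,\theta)$ we have $\Delta=4\partial_s(s\partial_s)+\frac1s\partial_\theta^2$, $|\nabla h|^2=4s|h_s|^2+\frac1s|\partial_\theta h|^2$ and $dA=\frac12ds\,d\theta$.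

For $h\in L^2(m)\cap C^\infty(\mathbb D)$ write $h=\sum_lh_l(s)e^{il\theta}$ and $\|h_l\|^2=\int_0^1|h_l|^2b\rho^{b-1}ds$. The function $h_le^{il\theta}$ is the projection of $h$ on the span of the eigenfunctions of frequency $l$, so Parseval's identity on circles gives
\begin{equation}\label{eq:parseval}
\int|\partial_\theta h|^2dm=\sum_ll^2\|h_l\|^2=\sum_el(e)^2|\langle h,e\rangle|^2\in[0,\infty],
\end{equation}
and $\langle\partial_\theta h,e\rangle=il(e)\langle h,e\rangle$ when this is finite.

\begin{lemma}\label{lem:ang}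
Let $h\in C^\infty(\mathbb D)$.
\begin{enumerate}
\item[(a)] If $h\in\operatorname{Dom}(L)$, then $\partial_\theta h\in L^2(m)$.
\item[(b)] If $h\in\operatorname{Dom}(L)$ and $\partial_\theta Lh\in L^2(m)$, then $\partial_\theta h\in\operatorname{Dom}(L)$ and $L\partial_\theta h=\partial_\theta Lh$.
\item[(c)] If $0<b<1$ and $h,\partial_\theta h\in V$, then $h$ is bounded.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Use \eqref{eq:parseval} and $|l|\le\lambda$. (b) By \eqref{eq:parseval} for $Lh$, $\sum l^2\lambda^2|\langle h,e\rangle|^2<\infty$, and both sides of the identity have the coefficients $-il\lambda\langle h,e\rangle$. (c) By Parseval's identity on circles, $\mathcal E(h)=\sum_l\mathcal E_l$ and $\mathcal E(\partial_\theta h)=\sum_ll^2\mathcal E_l$, where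
\[
\mathcal E_l=\int_0^1\Big(2s|h_l'|^2+\frac{l^2}{2s}|h_l|^2\Big)\rho^b\,ds\ge\frac12\int_{1/4}^1|h_l'|^2\rho^b\,ds .
\]
For $s,s'\in[\frac14,1)$ the Cauchy--Schwarz inequality and $b<1$ give
\[
|h_l(s)-h_l(s')|\le\Big(\int_{1/4}^1|h_l'|^2\rho^bds\Big)^{1/2}\Big(\int_0^1(1-s)^{-b}ds\Big)^{1/2}\le\Big(\frac{2\mathcal E_l}{1-b}\Big)^{1/2}.
\]
The mean of $|h_l(s')|$ over $s'\in[\frac14,\frac12]$ is at most $2b^{-1/2}\|h_l\|$, because $\rho^{b-1}\ge1$. So $|h_l(s)|\le c_1(\mathcal E_l+\|h_l\|^2)^{1/2}$ with $c_1$ depending only on $b$, and for $s\in[\frac14,1)$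
\[
\sum_l|h_l(s)|\le c_1\Big(\sum_l\frac1{1+l^2}\Big)^{1/2}\big(\|h\|_V^2+\|\partial_\theta h\|_V^2\big)^{1/2}.
\]
On $s\le\frac14$ the function $h$ is bounded by continuity.
\end{proof}

Part (c) is the only place where $b<1$ is needed. A bound of this kind fails for $b>1$: the radial function $\log\rho$ is unbounded, lies in $L^2(m)$ and has finite energy $2\int_0^1s\rho^{b-2}ds$. This is why large $\alpha$ was treated by the heat flow.

\begin{proof}[Proof of Proposition~\ref{prop:reg}]
\emph{Interior.} In the sense of distributions $\Delta g=\frac{2b}\rho(Dg-F(g))$. We use the interior estimates for the Laplacian: $\Delta g\in H^j_{\mathrm{loc}}$ implies $g\in H^{j+2}_{\mathrm{loc}}$, and $\Delta g\in C^{j,1/2}_{\mathrm{loc}}$ implies $g\in C^{j+2,1/2}_{\mathrm{loc}}$. As $g\in H^1_{\mathrm{loc}}$ and $F'$ is bounded, $F(g)\in H^1_{\mathrm{loc}}$ and $\Delta g\in L^2_{\mathrm{loc}}$. So $g\in H^2_{\mathrm{loc}}$, then $\Delta g\in H^1_{\mathrm{loc}}$, and $g\in H^3_{\mathrm{loc}}\subset C^{1,1/2}_{\mathrm{loc}}$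 by the Sobolev embedding in the plane. If $g\in C^{j,1/2}_{\mathrm{loc}}$ with $j\ge1$, then $\Delta g\in C^{j-1,1/2}_{\mathrm{loc}}$ and $g\in C^{j+1,1/2}_{\mathrm{loc}}$. Hence $g\in C^\infty(\mathbb D)$.

\emph{Angular derivatives.} Write $g^{(n)}=\partial_\theta^ng$. We show by induction that $g^{(n)}\in\operatorname{Dom}(L)$ for all $n$; by Lemma~\ref{lem:ang}(c) and $\operatorname{Dom}(L)\subset V$, every $g^{(n)}$ is then bounded. Suppose $g^{(j)}\in\operatorname{Dom}(L)$ and $Lg^{(j)}=-\partial_\theta^jF(g)$ for $j\le n$. By (a), $g^{(j)}\in L^2(m)$ for $j\le n+1$, and by (c), $g^{(j)}$ is bounded for $j\le n-1$. By (b) for $h=g^{(n)}$, it suffices to show $\partial_\theta^{n+1}F(g)\in L^2(m)$.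

For $n=0$, $\partial_\theta F(g)=F'(g)g^{(1)}\in L^2(m)$ since $F'$ is bounded. For $n\ge1$, $g$ is bounded, and so is every $F^{(i)}(g)$. For $n=1$ we have $\partial^2_\theta F(g)=F'(g)g^{(2)}+F''(g)(g^{(1)})^2$ and need $g^{(1)}\in L^4(m)$. On each circle,
\[
\int(g^{(1)})^4d\theta=-3\int g\,(g^{(1)})^2g^{(2)}d\theta\le3\|g\|_\infty\Big(\int(g^{(1)})^4d\theta\Big)^{1/2}\Big(\int(g^{(2)})^2d\theta\Big)^{1/2},
\]
so $\|g^{(1)}\|_4^4\le9\|g\|_\infty^2\|g^{(2)}\|_2^2<\infty$. For $n\ge2$, $\partial_\theta^{n+1}F(g)$ is a linear combination of terms $F^{(i)}(g)\,g^{(j_1)}\cdots g^{(j_i)}$ with $j_1+\dots+j_i=n+1$ and all $j_\nu\ge1$. At most one $j_\nu$ is at least $n$, since $2n>n+1$. So at most one factor is unbounded, and that factor lies in $L^2(m)$.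

\emph{Radial derivatives.} Since $D=2s\partial_s$, we have $L=\frac2b\rho^{1-b}\partial_s(\rho^bs\,\partial_s)+\frac\rho{2bs}\partial_\theta^2$. On $\frac14\le s<1$ the equation becomes
\begin{equation}\label{eq:ode}
\partial_s(\rho^bsg_s)=\rho^{b-1}S,\qquad S=-\frac b2F(g)-\frac\rho{4s}\,\partial_\theta^2g,
\end{equation}
where $S$ and $\partial_\theta S$ are bounded by the previous step. As $\rho^{b-1}$ is integrable, the flux $\rho^bsg_s$ converges uniformly in $\theta$, as $s\to1$, to a continuous function $J(\theta)$. The differential equation alone does not force $J=0$; this is the boundary condition contained in $g\in\operatorname{Dom}(L)$. By \eqref{eq:div} and the divergence theorem, for every polynomial $\varphi$,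
\[
\int_{|w|^2<s}\big[(Lg)\bar\varphi+\Gamma(g,\varphi)\big]dm=\frac1\pi\int_0^{2\pi}\rho^bsg_s\,\bar\varphi\,d\theta .
\]
As $s\to1$ the left side tends to $\langle Lg,\varphi\rangle+\mathcal E(g,\varphi)=0$ by \eqref{eq:weak}. Taking $\varphi=w^l$ and $\varphi=\bar w^l$, $l\ge0$, shows that all Fourier coefficients of $J$ vanish. Hence
\begin{equation}\label{eq:flux}
sg_s(s,\theta)=-\rho^{-b}\int_s^1(1-s')^{b-1}S(s',\theta)\,ds' .
\end{equation}
Since $\int_s^1(1-s')^{b-1}ds'=\rho^b/b$, the right side is a weighted mean of $-S/b$ over $[s,1)$, and $g_s$ is bounded. As $\partial_\theta S$ is bounded, dominated convergence allows us to differentiate \eqref{eq:flux} in $\theta$ under the integral sign, and $\partial_\theta g_s$ is bounded. Expanding \eqref{eq:ode} gives $\rho sg_{ss}=S-\rho g_s+bsg_s$, so $\rho g_{ss}$ is bounded. On $\frac14\le s\le1$ the Cartesian derivatives of order one and two are combinations, with bounded coefficients, of the derivatives in $s$ and $\theta$ of at most the same order,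 and on $s\le\frac14$ the function $g$ is smooth. So $\nabla g$ and $\rho\nabla^2g$ are bounded on $\mathbb D$.

In particular $g$ is Lipschitz and extends continuously to $\overline{\mathbb D}$. Then $S$ extends continuously to $s=1$ with value $-\frac b2F(g)$, and the weighted mean \eqref{eq:flux} converges uniformly to $\frac12F(g)$.
\end{proof}

\subsection{A positive lower bound}

\begin{lemma}\label{lem:positive}
The minimizer $g$ satisfies $\inf_{\mathbb D}g>0$.
\end{lemma}

\begin{proof}
Since $k$ is bounded, there is $\gamma>0$ with $F(x)+\gamma x\ge0$ for $x\ge0$, so $(-L+\gamma)g\ge0$ in $\mathbb D$. On compact subsets of $\mathbb D$ the operator $L$ is uniformly elliptic with bounded coefficients, so the strong maximum principle applies: a function $g\ge0$ in $C^2(\mathbb D)$ with $(-L+\gamma)g\ge0$ that vanishes at one point of $\mathbb D$ vanishes identically. As $\|g\|_2=1$, we get $g>0$ in $\mathbb D$.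

This does not exclude a zero on $\mathbb T$, so we use a barrier. Let $c_0=\min_{s\le1/2}g>0$, $\Lambda=\max(2,\gamma)$ and $\psi=c_0e^{-\Lambda s}$. For $\frac12\le s\le1$ we have $s\Lambda\ge1$, and
\[
L\psi=\tfrac2b\rho\,\partial_s(s\psi_s)-2s\psi_s=\psi\big[\tfrac2b\rho\Lambda(s\Lambda-1)+2s\Lambda\big]\ge\Lambda\psi\ge\gamma\psi .
\]
So $f=g-\psi$ satisfies $-Lf+\gamma f\ge0$ for $\frac12\le s<1$, and $f\ge0$ on $s=\frac12$. As $s\to1$, $-Lg=F(g)$ tends to $2g_s$ by Proposition~\ref{prop:reg} and $-L\psi$ tends to $2\psi_s$, so $2f_s+\gamma f\ge0$ on $\mathbb T$. Suppose that the minimum of $f$ over $\frac12\le s\le1$ is negative. If it is attained with $\frac12<s<1$, then $Lf\ge0$ there and $-Lf+\gamma f<0$. If it is attained on $\mathbb T$, then $f_s\le0$ there and $2f_s+\gamma f<0$. Both are contradictions. Hence $g\ge c_0e^{-\Lambda}$ on $\mathbb D$.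
\end{proof}

\subsection{The minimizer is constant}

\begin{proof}[Proof of Proposition~\ref{prop:claim}]
Let $g\ge0$ be the minimizer and $u=\log g$. By Proposition~\ref{prop:reg} and Lemma~\ref{lem:positive}, $\nabla u=\nabla g/g$ and $\rho\nabla^2u=\rho\nabla^2g/g-\rho\nabla g\otimes\nabla g/g^2$ are bounded, so Corollary~\ref{cor:pos}(b) applies to $g$. Multiply \eqref{eq:EL} by $\kappa Lg/g$ and integrate:
\[
-\kappa\int\frac{(Lg)^2}g\,dm=\int k(g)Lg\,dm+\omega\int Lg\,dm .
\]
By \eqref{eq:weak}, $\int Lg\,dm=-\mathcal E(g,1)=0$. The function $k(g)$ is Lipschitz on $\overline{\mathbb D}$, so it lies in $V$ by Lemma~\ref{lem:V}(c), and $\int k(g)Lg\,dm=-\mathcal E(g,k(g))=-\int k'(g)\Gamma(g)\,dm$. With $k'(x)\le1/x$ and Corollary~\ref{cor:pos}(b),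
\[
\kappa\int\frac{(Lg)^2}g\,dm=\int k'(g)\Gamma(g)\,dm\le\int\frac{\Gamma(g)}g\,dm\le\int\frac{(Lg)^2}g\,dm<\infty .
\]
Since $\kappa>1$, $Lg=0$. So $g$ is constant, and $g\equiv1$ because $g\ge0$ and $\|g\|_2=1$. Hence $\min\mathcal J=\mathcal J(1)=-\Phi(1)$.
\end{proof}

This proves Theorem~\ref{thm:lsi} for all $\alpha>1$, and with it Theorems~\ref{thm:sub} and~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BBHOP}
Fr\'ed\'eric Bayart, Ole Fredrik Brevig, Antti Haimi, Joaquim Ortega-Cerd\`a, Karl-Mikael Perfekt,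
\emph{Contractive inequalities for Bergman spaces and multiplicative Hankel forms},
arXiv:1701.06897 (2017).
\end{thebibliography}
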